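# Domatic numbers of Cartesian products: no upper bound in terms of the factors

## Domatic colorings and Cartesian products

All graphs are finite, simple, undirected and nonempty. We write $N[x]=N(x)\cup\{x\}$ for the closed neighborhood of a vertex $x$, and $[r]=\{1,\dots,r\}$.

**Definition (dominating set).** A set $D\subseteq V(G)$ dominates a vertex $x$ if $D\cap N[x]\neq\emptyset$, and $D$ is dominating if it dominates every vertex of $G$.

For example, in the cycle $C_4$ any two vertices form a dominating set, but a single vertex does not, since it misses the opposite vertex.

**Definition (domatic coloring, domatic number).** A domatic $k$-coloring of $G$ is an assignment of $k$ colors to the vertices of $G$ such that each vertex has vertices of all $k$ colors in its closed neighborhood. The domatic number $d(G)$ is the maximum $k$ for which $G$ has a domatic $k$-coloring.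

Equivalently, the color classes are $k$ disjoint dominating sets that partition $V(G)$. Adjacent vertices may share a color; this is not a proper coloring. Using one color is always allowed, so $d(G)\ge1$. Three examples:

* $d(K_n)=n$: give all vertices different colors. There are only $n$ vertices, so more is impossible.
* $d(C_4)=2$: every dominating set has at least two of the four vertices, so there are at most two classes. Two adjacent vertices of color 1 and two of color 2 work.
* $d(C_6)=3$: color around the cycle $1,2,3,1,2,3$. Each closed neighborhood consists of three consecutive vertices, so it sees exactly three colors, and it cannot see more than three.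

**Definition (Cartesian product).** The graph $G\mathbin\square H$ has vertex set $V(G)\times V(H)$, and $(x_1,y_1)$, $(x_2,y_2)$ are adjacent if and only if either $x_1=x_2$ and $y_1y_2\in E(H)$, or $y_1=y_2$ and $x_1x_2\in E(G)$.

So the closed neighborhood of a vertex is a cross:
$$N[(x,y)]=(N[x]\times\{y\})\cup(\{x\}\times N[y]).\tag{1}$$
For example, $K_2\mathbin\square K_2=C_4$, and $C_4\mathbin\square K_2$ is the cube. In $K_r\mathbin\square K_r$ the vertices form an $r\times r$ grid, and $N[(x,y)]$ is the union of the row and the column through $(x,y)$.

**Definition (disjoint union, join).** $G\cup H$ denotes the disjoint union. $G\vee K_n$ is obtained from $G$ by adding $n$ new vertices, each adjacent to all other vertices, old and new; $G\vee K_0=G$.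

For example, $C_4\vee K_1$ is a wheel with four spokes. Fact (F4) below shows that its domatic number is $3$.

## Elementary facts about $d(G)$

**(F0)** *If $G$ has a domatic $k$-coloring with $k\ge2$, merging two colors gives a domatic $(k-1)$-coloring. Adding edges preserves domatic colorings.* Both are immediate: after merging, every closed neighborhood still sees every remaining color, and adding edges only enlarges closed neighborhoods. In particular $G$ has a domatic $k$-coloring for every $1\le k\le d(G)$.

**(F1)** *$d(G)\ge2$ if and only if $G$ has no isolated vertex.* An isolated vertex sees only its own color. Conversely, if there is no isolated vertex, let $I$ be a maximal independent set, color $I$ with 1 and the rest with 2. A vertex of $I$ has a neighbor, and this neighbor is outside $I$ because $I$ is independent. A vertex outside $I$ has a neighbor in $I$, because otherwise it could be added to $I$.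

**(F2)** *$d(G\cup H)=\min\{d(G),d(H)\}$.* Closed neighborhoods stay inside the parts, so a domatic $k$-coloring of the union restricts to domatic $k$-colorings of both parts; this gives "$\le$". Conversely, let $m$ be the minimum. By (F0) both parts have domatic $m$-colorings, and together they form one of the union.

**(F3)** *$d(G\mathbin\square H)\ge\max\{d(G),d(H)\}$.* Color $(x,y)$ by the color of $x$ in a domatic coloring of $G$. By (1), $N[(x,y)]$ contains $N[x]\times\{y\}$, which carries all the colors. The same works with $H$.

**(F4)** *$d(G\vee K_1)=d(G)+1$.* Let $u$ be the added vertex. For "$\ge$", take a domatic coloring of $G$ with $d(G)$ colors and give $u$ a new color: vertices of $G$ see the old colors in $G$ and the new one at $u$, and $u$ sees everything. For "$\le$", take a domatic $k$-coloring of $G\vee K_1$ with $k\ge2$. The $k-1$ color classes not containing $u$ lie in $V(G)$, and each of them dominates every vertex of $G$, necessarily by a vertex of $G$. Recolor the remaining vertices of $G$ arbitrarily with these $k-1$ colors. The classes only grow, so this is a domatic $(k-1)$-coloring of $G$. Hence $k-1\le d(G)$.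

**(F5)** *$d(K_r\mathbin\square K_r)=r$.* A set of fewer than $r$ vertices of the grid misses some row and some column, so it does not dominate the vertex where they cross. Hence each of the $d$ disjoint dominating sets has at least $r$ of the $r^2$ vertices, and $d\le r$. By (F3), $d\ge r$.

## The inequality $d(G\mathbin\square H)\le 2\max\{d(G),d(H)\}+1$

By (F3), the domatic number of a product is at least that of each factor. How much larger can it be? The problem, whose source is P. Francis and Deepak Rajendraprasad, "On Domatic and Total Domatic Numbers of Product Graphs", arXiv:2103.10713 (2021), is to prove or disprove that for any two graphs $G$ and $H$ without an isolated vertex,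
$$d(G\mathbin\square H)\le 2\max\{d(G),d(H)\}+1.\tag{2}$$

We shall show that (2) is false, and that no function of $d(G)$ and $d(H)$ can replace the right-hand side.

**Theorem 1.** For every integer $r\ge2$ there is a connected graph $G$ without isolated vertices such that $d(G)=2$ and $d(G\mathbin\square G)\ge r$. Taking $r=6$ gives $d(G\mathbin\square G)\ge6>5=2\max\{d(G),d(G)\}+1$.

**Theorem 2.** Let $p,q,r$ be positive integers. There are nonempty graphs $G,H$ with $d(G)=p$, $d(H)=q$, $d(G\mathbin\square H)=r$ if and only if

* $\min\{p,q\}=1$ and $r=\max\{p,q\}$; or
* $p,q\ge2$ and $r\ge\max\{p,q\}$.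

When $p=q$ one can take $G=H$. Moreover, for all $p,q,r\ge2$ there are connected $G,H$ with $d(G)=p$, $d(H)=q$ and $d(G\mathbin\square H)\ge r$.

By (F1), the graphs without isolated vertices are exactly those with domatic number at least $2$. So for them (F3) is the only restriction.

## Small products and the degree bound

**Complete graphs.** By (F5), $d(K_r\mathbin\square K_r)=r$: the product gains nothing.

**The cube.** Take $G=C_4$, $H=K_2$, both of domatic number 2. The product is the cube with vertex set $\mathbb F_2^3$. Give each pair of antipodal vertices $\{v,v+(1,1,1)\}$ its own color, four colors in all. The vertices of $N[v]$ are $v,v+e_1,v+e_2,v+e_3$. Any two of them differ by some $e_i$ or some $e_i+e_j$, never by $(1,1,1)$, so they have four different colors. Closed neighborhoods have only four vertices, so $d(C_4\mathbin\square K_2)=4$. The product can therefore beat both factors, here within the bound $5$ of (2).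

**The degree bound.** Since $N[x]$ has $\deg x+1$ vertices, $d(G)\le\delta(G)+1$, where $\delta$ is the minimum degree. By (1), $\deg(x,y)=\deg x+\deg y$, so
$$d(G\mathbin\square H)\le\delta(G)+\delta(H)+1.\tag{3}$$
If $\delta(G)\le d(G)$ and $\delta(H)\le d(H)$, then (3) gives (2). A counterexample therefore needs a factor whose minimum degree exceeds its domatic number.

## Domatic number two with large degrees, and where fixed colorings fail

Such graphs are easy to build. Let $m\ge3$, let $A$ be a clique on $3m$ vertices, and add an independent set $B$ consisting of one vertex for each $m$-subset $S$ of $A$, adjacent exactly to the elements of $S$. Call this graph $F$ and write $S$ also for the vertex. The minimum degree is $m$. Nevertheless $d(F)=2$. There is no isolated vertex, so $d(F)\ge2$. If there were a domatic $3$-coloring, some color would occur on at least $m$ vertices of $A$; an $m$-set $S$ of such vertices gives a vertex whose closed neighborhood $S\cup\{S\}$ has at most two colors.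

Try to color $F\mathbin\square F$ with six colors. Vertices whose first coordinate is in $A$ see the whole clique $A\times\{y\}$, and similarly for the second coordinate. The delicate vertices are those in $B\times B$. By (1), the vertex $(S,S')$ sees itself, the set $S\times\{S'\}$, and the set $\{S\}\times S'$.

The first thing to try is to fix two colorings $\varphi,\psi:A\to[6]$ and to put $c(a,y)=\varphi(a)$ for all $y\in B$ and $c(x,a')=\psi(a')$ for all $x\in B$. This fails at a definite vertex. The two largest of the six classes of $\varphi$ together have at least $\frac13\cdot3m=m$ elements, so there is an $m$-set $S$ on which $\varphi$ takes at most two values. Likewise there is an $m$-set $S'$ on which $\psi$ takes at most two values. The vertex $(S,S')$ sees at most $2+2+1=5$ colors.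

The failure comes from two bad events happening at once: $S$ is bad for $\varphi$ and $S'$ is bad for $\psi$. A vertex of $B\times B$ needs only one of its two arms to be good. So we should let the coloring of the slice $A\times\{y\}$ depend on $y$, and arrange that for each pair $(x,y)\in B\times B$ at least one arm succeeds.

## Labels that choose the coloring of a slice

Give every vertex of $B$ a label $i$ from a finite set $I$. A label does two jobs.

* It chooses a coloring: on the slice $A\times\{y\}$ with $y$ of label $j$, use the $j$-th coloring from a fixed family of colorings of $A$, indexed by $I$.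
* It makes a promise: the neighborhood $S$ of a vertex with label $i$ sees all $r$ colors in the $j$-th coloring for each $j$ in a prescribed set $L_i\subseteq I$.

At a vertex $(x,y)\in B\times B$ with labels $i$ and $j$, the horizontal arm is good if $j\in L_i$, and the vertical arm is good if $i\in L_j$. So we want
$$\text{for all }i,j\in I:\quad j\in L_i\ \text{ or }\ i\in L_j.\tag{a}$$

For $A$ we take the richest set that carries a family of $r$-colorings indexed by $I$, namely all vectors, with the coordinates as the colorings. For $B$ we take everything the promise allows.

**Definition (scheme).** Let $r\ge2$, let $I$ be a finite nonempty set with nonempty subsets $L_i\subseteq I$ ($i\in I$). Put $A=[r]^I$, the set of vectors $a=(a_j)_{j\in I}$ with entries in $[r]$. For $S\subseteq A$ let $\pi_j(S)=\{a_j:a\in S\}$. Put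
$$B=\{(S,i):\ i\in I,\ S\subseteq A,\ \pi_j(S)=[r]\text{ for all }j\in L_i\}.$$
The graph of the scheme has vertex set $A\cup B$; $A$ is a clique, $B$ is independent, and $(S,i)\in B$ is adjacent exactly to the elements of $S$.

For $(S,i)\in B$ we have $S\ne\emptyset$, since $L_i\neq\emptyset$; also $|A|\ge2$. So the graph is connected and has no isolated vertex.

The promise must not be too strong, since the graph itself should have a small domatic number. Two examples show what matters.

**One label.** Let $I=\{0\}$, $L_0=\{0\}$. Then (a) holds, but $d\ge r$: color $a\in A$ by $a_0$ and $B$ arbitrarily. Vertices of $A$ see all of $A$, and $(S,0)$ sees $\pi_0(S)=[r]$. The same happens whenever one label $j$ lies in all the sets $L_i$.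

**Three labels.** Let $I=\mathbb Z_3$ and $L_i=\{i,i+1\}$. Then (a) holds, because $j-i\in\{0,1\}$ or $i-j\in\{0,1\}$ always. No label lies in all three sets. Let us see what $d$ is, for $r\ge3$.

*At least $3$.* Color $a\in A$ with some $c\in\{1,2,3\}$ such that $a_0\ne c$ and $a_1\ne c$; this is possible since at most two values are excluded. All three colors occur: the vectors with $(a_0,a_1)=(1,2),(1,3),(2,3)$ get colors $3,2,1$. So vertices of $A$ are fine. Let $(S,i)\in B$. Every $L_i$ contains $0$ or $1$, so $S$ takes all values in coordinate $0$ or in coordinate $1$. The vectors of color $c$ avoid the value $c$ in both of these coordinates, so $S$ is not monochromatic. Hence $S$ sees two colors, and we give $(S,i)$ a third color if $S$ misses one, and any color otherwise.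

*At most $3$.* Suppose there is a domatic $4$-coloring. Split $A$ into the set $T$ of vectors with colors $1,2$ and the set $T'$ of vectors with colors $3,4$. Let $J$ be the set of coordinates $j$ with $\pi_j(T)\ne[r]$. If $J$ missed some $L_i$, then $(T,i)$ would be a vertex of $B$ whose closed neighborhood has at most three colors. So $J$ meets every $L_i$, and therefore $|J|\ge2$. The same holds for the analogous set $J'$ of $T'$. Choose distinct $j\in J$, $j'\in J'$, values $v\notin\pi_j(T)$ and $v'\notin\pi_{j'}(T')$, and a vector $a$ with $a_j=v$, $a_{j'}=v'$. Then $a$ lies in neither $T$ nor $T'$, a contradiction.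

So three labels give $d=3$, not yet the $d=2$ that Theorem 1 demands. The obstruction is visible: the two-element set $\{0,1\}$ meets every $L_i$. To exclude three colors by the same argument we need three distinct coordinates, one for each color class. So we want
$$\text{every set }J\subseteq I\text{ that meets every }L_i\text{ has }|J|\ge3.\tag{b}$$

## Seven labels: the sets $L_i=i+\{0,1,2,4\}$ in $\mathbb Z_7$

For $i\in\mathbb Z_7$ put $L_i=i+\{0,1,2,4\}$. Then $\mathbb Z_7\setminus L_i=i+\{3,5,6\}$.

**Property (a) holds.** We have $j\in L_i$ exactly when $j-i\in\{0,1,2,4\}$, and $i\in L_j$ exactly when $j-i\in-\{0,1,2,4\}=\{0,6,5,3\}$. The union of the two sets is $\mathbb Z_7$.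

**Property (b) holds.** We show that every set with at most two elements misses some $L_i$; since it can be enlarged, we may take a set of two distinct elements $x,y$. The differences of distinct elements of $\{3,5,6\}$ are
$$\pm(6-5)=\pm1,\qquad \pm(5-3)=\pm2,\qquad \pm(6-3)=\pm3,$$
which are all nonzero elements of $\mathbb Z_7$. So $x-y=s-t$ for some $s,t\in\{3,5,6\}$. Put $i=x-s=y-t$. Then $x,y\in i+\{3,5,6\}=\mathbb Z_7\setminus L_i$, so $\{x,y\}$ does not meet $L_i$.

**Remark (fewer labels do not suffice for (a) and (b)).** Suppose (a) and (b) hold for sets $L_i$ on a label set with $n$ elements. Draw an arc $i\to j$ if $j\notin L_i$. By (a) there are no loops and no two opposite arcs, so there are at most $n(n-1)/2$ arcs. By (b), any set of at most two labels misses some $L_i$, which means that its elements receive arcs from a common label $i$. Fix $j$ and let $M_j$ be the set of labels sending an arc to $j$. Taking the set $\{j\}$ shows $M_j\ne\emptyset$. For $j'\in M_j$, a common label for $\{j,j'\}$ lies in $M_j$ and sends an arc to $j'$. So every element of $M_j$ receives an arc from within $M_j$. Walking backward along arcs inside $M_j$ we find a directed cycle, which has length at least $3$.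 So $|M_j|\ge3$ for all $j$, and $3n\le n(n-1)/2$, that is, $n\ge7$.

From now on, $\Gamma=\Gamma(r)$ is the graph of the scheme with $I=\mathbb Z_7$ and these $L_i$, so $A=[r]^{\mathbb Z_7}$.

**Example of a vertex in $B$.** Let $r=2$ and let $S$ consist of the constant vector with all entries $1$ and the vector with entry $2$ in positions $0,1,2,4$ and entry $1$ elsewhere. Then $\pi_j(S)=[2]$ exactly for $j\in L_0$. So $(S,0)\in B$. For $i\neq0$ we have $(S,i)\notin B$: otherwise $L_i\subseteq L_0$, hence $L_i=L_0$ by size, so $\{3,5,6\}$ would be invariant under adding $i$; but a nonempty subset of $\mathbb Z_7$ invariant under adding a nonzero $i$ is all of $\mathbb Z_7$.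

For $p\ge2$ let $\Gamma_p=\Gamma\vee K_{p-2}$, and write $U_p$ for the set of the $p-2$ added vertices. In particular $\Gamma_2=\Gamma$ and $U_2=\emptyset$. All $\Gamma_p$ are connected.

## The factor: $d(\Gamma_p)=p$

**Lemma 1.** $d(\Gamma)=2$, and hence $d(\Gamma_p)=p$ for all $p\ge2$.

**Step 1: reduce to three colors.** This step says what has to be contradicted. $\Gamma$ has no isolated vertex, so $d(\Gamma)\ge2$ by (F1). If $d(\Gamma)\ge3$, then by (F0) there is a domatic $3$-coloring $\chi$ of $\Gamma$. Assume there is one. For $c\in\{1,2,3\}$ put
$$S_c=\{a\in A:\chi(a)=c\},\qquad J_c=\{j\in\mathbb Z_7:\pi_j(S_c)\ne[r]\}.$$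

**Step 2: each $J_c$ meets every $L_i$.** This step uses the vertices of $B$ as tests. Suppose $J_c\cap L_i=\emptyset$. Then $\pi_j(S_c)=[r]$ for all $j\in L_i$, so $b=(S_c,i)$ is a vertex of $B$. Its closed neighborhood is $S_c\cup\{b\}$, which carries at most the two colors $c$ and $\chi(b)$. This contradicts the choice of $\chi$.

**Step 3: find an uncolored vector.** This step turns three incomplete classes into a contradiction. By Step 2 and (b), $|J_1|,|J_2|,|J_3|\ge3$. So we can choose, one after the other, pairwise distinct $j_1\in J_1$, $j_2\in J_2$, $j_3\in J_3$. By definition of $J_c$ there is $v_c\in[r]\setminus\pi_{j_c}(S_c)$. Since the three coordinates are distinct and $A$ contains all vectors, there is $a\in A$ with $a_{j_c}=v_c$ for $c=1,2,3$. No element of $S_c$ has the entry $v_c$ at $j_c$, so $a\notin S_c$, for each $c$. Thus $a$ has no color, a contradiction. Hence $d(\Gamma)=2$.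

**Step 4: pass to $\Gamma_p$.** This step adjusts the domatic number. $\Gamma_p$ arises from $\Gamma$ by adding $p-2$ vertices one at a time, each adjacent to everything already present. By (F4), each addition raises $d$ by exactly $1$, so $d(\Gamma_p)=2+(p-2)=p$. $\square$

## The product: a domatic $r$-coloring of $\Gamma_p\mathbin\square\Gamma_q$

**Lemma 2.** For all $p,q\ge2$: $d(\Gamma_p\mathbin\square\Gamma_q)\ge r$.

**Step 1: define the coloring.** Here the labels make their choice. Both factors contain $\Gamma$, with the same sets $A$ and $B$. Define $c:V(\Gamma_p)\times V(\Gamma_q)\to[r]$ by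

* $c(a,(S',j))=a_j$ for $a\in A$, $(S',j)\in B$;
* $c((S,i),a')=a'_i$ for $(S,i)\in B$, $a'\in A$;
* $c(a,y)=a_0$ for $a\in A$, $y\in A\cup U_q$;
* $c(x,y)=1$ in all other cases.

The first three rules concern disjoint sets of pairs, so $c$ is well defined. We check that $N[(x,y)]$, as given by (1), contains all $r$ colors. The cases below cover all $(x,y)$.

**Step 2: $x\in A\cup U_p$, $y$ arbitrary.** Here the whole clique is visible horizontally. Since $A$ is a clique and $U_p$ is joined to everything, $N[x]\supseteq A$, so $A\times\{y\}\subseteq N[(x,y)]$. On $A\times\{y\}$ the coloring is $(a,y)\mapsto a_k$, where $k=j$ if $y=(S',j)\in B$, and $k=0$ otherwise. As $A$ contains all vectors, every value in $[r]$ occurs.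

**Step 3: $x=(S,i)\in B$, $y\in A\cup U_q$.** Here the whole clique is visible vertically. We have $N[y]\supseteq A$, so $\{x\}\times A\subseteq N[(x,y)]$, and the colors $c(x,a')=a'_i$ take all values in $[r]$.

**Step 4: $x=(S,i)\in B$, $y=(S',j)\in B$.** Here one of the two promises is used. By (a), $j\in L_i$ or $i\in L_j$.

If $j\in L_i$, consider $S\times\{y\}\subseteq N[(x,y)]$. Its colors are $c(a,y)=a_j$ for $a\in S$, so its color set is $\pi_j(S)$, and this is $[r]$ because $(S,i)\in B$ and $j\in L_i$.

If $i\in L_j$, consider $\{x\}\times S'\subseteq N[(x,y)]$. Its colors are $c(x,a')=a'_i$ for $a'\in S'$, so its color set is $\pi_i(S')$, and this is $[r]$ because $(S',j)\in B$ and $i\in L_j$.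

Hence $c$ is a domatic $r$-coloring. $\square$

**Proof of Theorem 1.** Take $G=\Gamma(r)$, which is connected and has no isolated vertex. Lemma 1 gives $d(G)=2$, and Lemma 2 with $p=q=2$ gives $d(G\mathbin\square G)\ge r$. With $r=6$ we get $d(G\mathbin\square G)\ge6>5$, so (2) is false. $\blacksquare$

**Remark (how the two properties are used).** Lemma 2 uses (a) and not (b); Lemma 1 uses (b) and not (a). In particular the steps of Lemma 2, with $\mathbb Z_3$ in place of $\mathbb Z_7$ and $p=q=2$ (no added vertices), apply word for word to the three-label graph. With $r=8$ that graph also violates (2), since $2\cdot3+1=7$. The seven labels are what brings the domatic number of the factor down to $2$.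

## All triples $(d(G),d(H),d(G\mathbin\square H))$

Lemma 2 only bounds the domatic number of the product from below, and Theorem 2 asks for the exact value $r$. By (F2), a disjoint union takes the minimum over its parts. So it is enough to add to each factor a component that does not lower its domatic number, but that creates in the product a part of domatic number exactly $r$. By (F5), $K_r\mathbin\square K_r$ is such a part.

**Proof of Theorem 2.**

**Step 1: necessity.** This step shows that no other triples occur. Let $d(G)=p$, $d(H)=q$ and $d(G\mathbin\square H)=r$. By (F3), $r\ge\max\{p,q\}$. If $p,q\ge2$, this is the second condition. Otherwise $\min\{p,q\}=1$; by symmetry let $p=1$. By (F1), $G$ has an isolated vertex $v$. The only neighbors of $(v,y)$ in the product are the vertices $(v,y')$ with $yy'\in E(H)$, so $\{v\}\times V(H)$ induces a union of components of $G\mathbin\square H$ isomorphic to $H$. A domatic coloring of the product restricts to it, so $r\le d(H)=q=\max\{p,q\}$. Hence $r=\max\{p,q\}$.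

**Step 2: sufficiency when $\min\{p,q\}=1$.** This step realizes the first kind of triple. If $p=1$ and $r=q$, take $G=K_1$ and $H=K_q$; then $G\mathbin\square H$ is isomorphic to $K_q$, and $d(K_q)=q=r$. The case $q=1$ is symmetric. If $p=q=1$, then $G=H=K_1$.

**Step 3: sufficiency when $p,q\ge2$ and $r\ge\max\{p,q\}$.** This step realizes the second kind. Note that $r\ge2$. With $\Gamma=\Gamma(r)$, let
$$G=\Gamma_p\cup K_r,\qquad H=\Gamma_q\cup K_r\qquad\text{(disjoint unions)}.$$
These graphs have no isolated vertices. By (F2) and Lemma 1, and because $r\ge p$ and $r\ge q$,
$$d(G)=\min\{p,r\}=p,\qquad d(H)=\min\{q,r\}=q.$$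
The product $G\mathbin\square H$ is the disjoint union of
$$\Gamma_p\mathbin\square\Gamma_q,\qquad \Gamma_p\mathbin\square K_r,\qquad K_r\mathbin\square\Gamma_q,\qquad K_r\mathbin\square K_r.$$
The first has domatic number at least $r$ by Lemma 2. The second and third have domatic number at least $d(K_r)=r$ by (F3). The fourth has domatic number exactly $r$ by (F5). By (F2), $d(G\mathbin\square H)$ is the minimum of the four numbers, which is $r$. If $p=q$, then $G=H$.

**Step 4: connected factors.** This step proves the last statement. Let $p,q,r\ge2$ and take $G=\Gamma_p$, $H=\Gamma_q$ with $\Gamma=\Gamma(r)$. Both are connected, $d(G)=p$ and $d(H)=q$ by Lemma 1, and $d(G\mathbin\square H)\ge r$ by Lemma 2. $\blacksquare$
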